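\title{Permutative equivalence of successive and of disjointly supported blocks in Banach spaces}

\begin{abstract}
Let $X$ be a Banach space with a normalized basis that is not equivalent to the canonical basis of $c_0$ or $\ell_p$, $1\le p<\infty$. We settle two versions of a conjecture on the number of sequences of blocks in $X$ up to permutative equivalence. The version for block-sequences is false: in $\big(\bigoplus_n\ell_q^n\big)_p$ with $p\ne q$, normalized block-sequences fall into exactly two permutative equivalence classes. The version for disjointly supported blocks of an unconditional basis is true: the relation $E_0$ of eventual equality of binary sequences reduces, by a continuous map, to permutative equivalence between normalized sequences of disjointly supported blocks. The proof codes $E_0$ by finite families of blocks that have a defect at large scale which all later families hide at that scale.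
\end{abstract}

\section{Introduction}

If $x_1,x_2,\dots$ are norm-one vectors of $\ell_p$ with pairwise disjoint supports, then $\|\sum a_kx_k\|^p=\sum|a_k|^p$, and in $c_0$ the norm of the sum is $\max|a_k|$. In these spaces every normalized sequence made of disjoint pieces is a copy of the canonical basis. This paper is about how many different sequences must appear when the basis is not one of these.

Scalars are real or complex, the scalar field is $\mathbb K$, and $\mathbb N=\{1,2,\dots\}$. Let $X$ be an infinite-dimensional Banach space with a Schauder basis $(e_n)_{n\in\mathbb N}$ that is \emph{normalized}: $\|e_n\|=1$ for all $n$. The \emph{support} of $x=\sum a_ne_n$ is $\operatorname{supp}x=\{n:a_n\ne0\}$, and a \emph{block} is a nonzero vector with finite support. For blocks $x,y$ we write $x<y$ if $\max\operatorname{supp}x<\min\operatorname{supp}y$. A \emph{normalized block-sequence} is a sequence $(x_k)$ of norm-one blocks with $x_1<x_2<\cdots$. A \emph{normalized sequence of disjointly supported blocks} is a sequence of norm-one blocks with pairwise disjoint supports; the supports may interlace. Two basic sequences $(x_n)$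 and $(y_n)$ are \emph{equivalent} if, for all scalars $(a_n)$, the series $\sum a_nx_n$ converges if and only if $\sum a_ny_n$ converges. They are \emph{permutatively equivalent} if $(x_n)$ is equivalent to $(y_{\sigma(n)})$ for some permutation $\sigma$ of $\mathbb N$.

The number of classes is measured by comparison with the equivalence relation $E_0$ on $2^{\mathbb N}$: $\alpha\,E_0\,\beta$ if and only if $\alpha(n)=\beta(n)$ for all but finitely many $n$. Let $E$ be an equivalence relation on a Polish space $P$ and $F$ an equivalence relation on a subset $S$ of a Polish space $Q$. Then $E$ is \emph{Borel reducible} to $F$ if there is a Borel map $f:P\to Q$ with $f(P)\subseteq S$ such that $p\,E\,p'$ if and only if $f(p)\,F\,f(p')$. Both kinds of sequences of blocks are regarded as subsets of the Polish space $X^{\mathbb N}$, with the product of the norm topologies. A reduction induces an injection of $P/E$ into $S/F$. Each $E_0$-class is countable, so $E_0$ has continuum many classes, and so has every relation to which it reduces. The relation $E_0$ fits the problem well because equivalence of basic sequences, being a matter of convergence,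 also ignores finitely many terms. If a sequence $f(\alpha)$ is built segment by segment, the digit $\alpha(j)$ choosing between two candidates of the same length for the $j$-th segment, then $\alpha\,E_0\,\beta$ already implies that $f(\alpha)$ and $f(\beta)$ are equivalent. The work is to choose candidates so different that infinitely many changes cannot be undone, even by a permutation.

The following conjecture, in two versions, comes from Ferenczi's paper \cite{Ferenczi}.

\begin{quote}
\textbf{Conjecture.} Let $(e_n)$ be a normalized basis of $X$ that is not equivalent to the canonical basis of $c_0$ or $\ell_p$, $1\le p<\infty$.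
\begin{enumerate}
\item[(a)] $E_0$ is Borel reducible to permutative equivalence between normalized block-sequences of $X$.
\item[(b)] If $(e_n)$ is unconditional, $E_0$ is Borel reducible to permutative equivalence between normalized sequences of disjointly supported blocks of $X$.
\end{enumerate}
\end{quote}

Both side hypotheses have a simple reason. Normalization rules out rescalings such as $(2^nu_n)$, where $(u_n)$ is the unit vector basis of $\ell_2$: the coefficients $a_n=2^{-n}$ show that this basis is not equivalent to the basis of $c_0$ or of any $\ell_p$, yet all its normalized disjoint sequences are orthonormal. Unconditionality is needed in (b) because every rearrangement of the basis is a sequence of disjointly supported blocks, and if all rearrangements are basic, then every expansion $\sum a_ne_n$ converges in every order. A first test supports both versions: Example~\ref{ex:weights} shows that they hold for the natural basis of $c_0\oplus\ell_1$. Nevertheless (a) is false, while (b) is true.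

For a scalar family $a$ and $p\in[1,\infty]$, $\|a\|_p$ is its $\ell_p$-norm. The \emph{$\ell_p$-basis} is the canonical basis of $\ell_p$ if $p<\infty$ and of $c_0$ if $p=\infty$. Let $G_1,G_2,\dots$ be the consecutive intervals covering $\mathbb N$ with $|G_n|=n$. For $p,q\in[1,\infty]$, let $X_{p,q}=\big(\bigoplus_{n\ge1}\ell_q^n\big)_p$ be the completion of the finitely supported scalar sequences under
\[
\|x\|=\big\|\big(\|x|_{G_n}\|_q\big)_{n\ge1}\big\|_p ;
\]
for $p=\infty$ this is the $c_0$-sum. The unit vectors form a normalized, $1$-unconditional basis of $X_{p,q}$, its \emph{natural basis}.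

\begin{theorem}\label{thm:A}
Let $p,q\in[1,\infty]$ with $p\ne q$. The natural basis of $X_{p,q}$ is not equivalent to the canonical basis of $c_0$ or of any $\ell_r$, $1\le r<\infty$, and permutative equivalence between normalized block-sequences of $X_{p,q}$ has exactly two classes. Hence $E_0$ is not Borel reducible to it.
\end{theorem}

So (a) fails, for instance, for $\big(\bigoplus_n\ell_2^n\big)_1$.

\begin{theorem}\label{thm:B}
Let $X$ have a normalized unconditional basis $(e_n)$. If $(e_n)$ is not equivalent to the canonical basis of $c_0$ or $\ell_p$, $1\le p<\infty$, then there is a continuous map $f$ from $2^{\mathbb N}$ to the normalized sequences of disjointly supported blocks such that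
\begin{enumerate}
\item[(i)] if $\alpha\,E_0\,\beta$, then $f(\alpha)$ and $f(\beta)$ are eventually equal, hence equivalent;
\item[(ii)] if $\alpha\,E_0\,\beta$ fails, then $f(\alpha)$ and $f(\beta)$ are not permutatively equivalent.
\end{enumerate}
In particular $E_0$ is Borel reducible to permutative equivalence between such sequences. Conversely, if $(e_n)$ is equivalent to the canonical basis of $c_0$ or $\ell_p$, then all normalized sequences of disjointly supported blocks are equivalent.
\end{theorem}

\begin{corollary}\label{cor:C}
For a normalized unconditional basis $(e_n)$ the following are equivalent: \textup{(i)} $(e_n)$ is equivalent to the canonical basis of $c_0$ or of some $\ell_p$; \textup{(ii)} all normalized sequences of disjointly supported blocks are equivalent; \textup{(iii)} they are all permutatively equivalent; \textup{(iv)} $E_0$ is not Borel reducible to permutative equivalence between them.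
\end{corollary}

\begin{proof}
(i)$\Rightarrow$(ii) is the converse in Theorem~\ref{thm:B}, and (ii)$\Rightarrow$(iii) holds with the identity permutation. A relation with one class cannot receive the infinitely many classes of $E_0$ injectively, so (iii)$\Rightarrow$(iv). Finally (iv)$\Rightarrow$(i) is the first part of Theorem~\ref{thm:B}.
\end{proof}

The bases in Theorem~\ref{thm:A} are unconditional, so both theorems apply to them: for $p\ne q$ the space $X_{p,q}$ has two classes of block-sequences, while $E_0$ reduces continuously to permutative equivalence between its disjointly supported sequences. Thus ``disjointly supported'' cannot be replaced by ``successive'' in (b).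

Theorem~\ref{thm:A} is proved in Section~\ref{sec:A}. Section~\ref{sec:coding} reduces Theorem~\ref{thm:B} to the construction of a \emph{coding sequence} of finite families of blocks and shows, on two examples, the two constructions that the general proof uses. Sections~\ref{sec:systems}--\ref{sec:lower} prove that a basis without coding sequences is equivalent to an $\ell_p$-basis, where $p$ is provided by Krivine's theorem.

\section{Equivalence constants and lattice norms}\label{sec:prelim}

A sequence is \emph{basic} if it is a Schauder basis of its closed linear span; its coordinate functionals are then continuous. A sequence $(x_n)$ of nonzero vectors is basic as soon as $\|\sum_{n\le r}a_nx_n\|\le\|\sum_{n\le s}a_nx_n\|$ for all $r\le s$ and all scalars. For $K\ge1$, two sequences $(x_n)$, $(y_n)$ are \emph{$K$-equivalent} if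
\[
K^{-1}\Big\|\sum a_nx_n\Big\|\le\Big\|\sum a_ny_n\Big\|\le K\Big\|\sum a_nx_n\Big\|
\]
for all finitely supported $a$.

\begin{lemma}\label{lem:K}
Two basic sequences are equivalent if and only if they are $K$-equivalent for some $K$.
\end{lemma}

\begin{proof}
If they are $K$-equivalent, the partial sums of $\sum a_nx_n$ and of $\sum a_ny_n$ are Cauchy for the same $a$. Conversely, let $S$ be the common space of all $a$ for which the series converge. Under $\|\sum a_nx_n\|$, and under $\|\sum a_ny_n\|$, the space $S$ is isometric to a closed span, hence complete, and each coordinate $a\mapsto a_n$ is continuous for both norms. So the identity of $S$ has a closed graph, in both directions, and the closed graph theorem gives $K$.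
\end{proof}

The norm of $X$ is a \emph{lattice norm} for $(e_n)$ if $\|\sum a_ne_n\|\le\|\sum b_ne_n\|$ whenever $|a_n|\le|b_n|$ for all $n$. The norm of $X_{p,q}$ is one. For a lattice norm we use two consequences:
\begin{enumerate}
\item[(L1)] if $x,y$ have disjoint supports, then $\max(\|x\|,\|y\|)\le\|x+y\|\le\|x\|+\|y\|$;
\item[(L2)] if $(x_n)$ are disjointly supported blocks and $|a_n|\le|b_n|$ for all $n$, then $\|\sum a_nx_n\|\le\|\sum b_nx_n\|$.
\end{enumerate}
By (L2), a normalized sequence of disjointly supported blocks is basic in every order and satisfies $\|\sum a_nx_n\|\ge\max|a_n|$.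

If $(e_n)$ is unconditional, that is, if every expansion $\sum a_ne_n$ converges in every order, there is a constant $C_u$ with $\|\sum\varepsilon_na_ne_n\|\le C_u\|\sum a_ne_n\|$ whenever $|\varepsilon_n|\le1$ for all $n$. Therefore
\begin{equation}\label{eq:renorm}
\Big\|\sum a_ne_n\Big\|'=\sup\Big\{\Big\|\sum\varepsilon_na_ne_n\Big\|:|\varepsilon_n|\le1\text{ for all }n\Big\}
\end{equation}
satisfies $\|x\|\le\|x\|'\le C_u\|x\|$ and $\|e_n\|'=1$. It is a lattice norm: if $|a_n|\le|b_n|$, then $a_n=\delta_nb_n$ with $|\delta_n|\le1$, and $\varepsilon_na_n=(\varepsilon_n\delta_n)b_n$.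

\section{Block-sequences of $X_{p,q}$}\label{sec:A}

Fix $p\ne q$. The proof of Theorem~\ref{thm:A} has two steps. A block-sequence passes through each interval $G_n$ only once, so up to a constant it spans a space of the same form as $X_{p,q}$, with other dimensions in place of $1,2,3,\dots$. Then permutations erase all information about these dimensions except whether they are bounded, because cutting $\ell_q^{a+b}$ into $\ell_q^a$ and $\ell_q^b$ costs only a factor $2$.

For a partition $\mathcal P$ of a countably infinite set $\Gamma$ into finite nonempty sets, and a finitely supported scalar family $a$ on $\Gamma$, let $a_A$ be the restriction of $a$ to $A\subset\Gamma$ and put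
\[
\|a\|_{\mathcal P}=\big\|\big(\|a_A\|_q\big)_{A\in\mathcal P}\big\|_p .
\]
This is a lattice norm for the unit vectors, and the norm of $X_{p,q}$ is the case $\mathcal P=\{G_n\}$.

\begin{lemma}\label{lem:A1}
For every normalized block-sequence $(x_k)$ of $X_{p,q}$ there is a partition $\mathcal P$ of $\mathbb N$ into finite sets such that $\frac14\|a\|_{\mathcal P}\le\|\sum a_kx_k\|\le4\|a\|_{\mathcal P}$ for all finitely supported $a$.
\end{lemma}

\begin{proof}
Call $k$ \emph{interior} if $\operatorname{supp}x_k\subset G_n$ for some $n$, and \emph{crossing} otherwise. Let $I$ and $J$ be the sets of interior and crossing indices. Let $\mathcal P$ consist of the nonempty sets among $A_n=\{k:\operatorname{supp}x_k\subset G_n\}$, which have at most $n$ elements, and of the singletons $\{k\}$, $k\in J$.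

The $x_k$ with $k\in A_n$ are disjoint norm-one vectors of $\ell_q(G_n)$, so $\|\sum_{k\in A_n}a_kx_k\|=\|a_{A_n}\|_q$ and $\|\sum_{k\in I}a_kx_k\|=\|a_I\|_{\mathcal P}$.

If $k<k'<k''$ and both $x_k$ and $x_{k''}$ meet $G_n$, then $\operatorname{supp}x_{k'}$ lies between two points of the interval $G_n$, so $k'$ is interior. List $J$ as $k_1<k_2<\cdots$ and let $J_1=\{k_1,k_3,\dots\}$, $J_2=\{k_2,k_4,\dots\}$. Between two elements of $J_1$ there is a crossing index, so no two vectors $x_k$, $k\in J_1$, meet the same $G_n$. Hence $\|\sum_{k\in J_1}a_kx_k\|=\|a_{J_1}\|_p$, and the same argument applies to $J_2$. With $\mu=\max(\|a_{J_1}\|_p,\|a_{J_2}\|_p)$, both $\|\sum_{k\in J}a_kx_k\|$ and $\|a_J\|_p=\|a_J\|_{\mathcal P}$ lie in $[\mu,2\mu]$ by (L1), so they differ by a factor at most $2$.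

Applying (L1) to the splitting into $I$ and $J$, in $X_{p,q}$ and for $\|\cdot\|_{\mathcal P}$, we get
\[
\Big\|\sum a_kx_k\Big\|\le\|a_I\|_{\mathcal P}+2\|a_J\|_{\mathcal P}\le3\|a\|_{\mathcal P},
\qquad
\Big\|\sum a_kx_k\Big\|\ge\max\big(\|a_I\|_{\mathcal P},\tfrac12\|a_J\|_{\mathcal P}\big)\ge\tfrac14\|a\|_{\mathcal P}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:A2}
Let $\mathcal P$ and $\mathcal R$ be partitions of countably infinite sets $\Gamma$ and $\Gamma'$ into finite nonempty sets, each with parts of unbounded sizes. There is a bijection $\tau:\Gamma\to\Gamma'$ with $\frac14\|a\|_{\mathcal P}\le\|a\circ\tau^{-1}\|_{\mathcal R}\le4\|a\|_{\mathcal P}$ for all finitely supported $a$.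
\end{lemma}

\begin{proof}
Suppose that a partition $\mathcal Q$ is obtained from $\mathcal P$ by cutting each part into at most two pieces. If $A=A'\sqcup A''$, both $\|a_A\|_q$ and $\|(\|a_{A'}\|_q,\|a_{A''}\|_q)\|_p$ lie between the maximum and the sum of $\|a_{A'}\|_q$ and $\|a_{A''}\|_q$, so they differ by a factor at most $2$. Taking $\ell_p$-norms over $A\in\mathcal P$, we see that $\|\cdot\|_{\mathcal P}$ and $\|\cdot\|_{\mathcal Q}$ differ by a factor at most $2$. It is therefore enough to cut every part of $\mathcal P$ and of $\mathcal R$ into at most two pieces and to find a bijection $\tau$ that maps pieces onto pieces.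

We go back and forth. Write $\mathcal P=\{A_i\}$, $\mathcal R=\{B_i\}$ and list all parts as $L_1,L_2,L_3,L_4,\dots=A_1,B_1,A_2,B_2,\dots$. At step $s$ let $U$ be the set of points of $L_s$ that are not yet matched. Choose a part $V$ on the opposite side that was not involved in any earlier step and has $|V|>|U|$; it exists because finitely many parts have been involved and the sizes are unbounded. Match $U$ bijectively with a subset of $V$, and declare $U$ and this subset to be pieces. After step $s$ the part $L_s$ is completely matched. The chosen $V$ is some $L_r$ with $r>s$, since $L_r$ was involved at step $r$ if $r<s$, and $L_s$ is on the other side. A part is chosen as $V$ at most once, and what remains of it is matched in one piece at its own step. So every part is completely matched, in at most two pieces.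
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose $(e_n)$ is equivalent to the $\ell_r$-basis, $r\in[1,\infty]$. By Lemma~\ref{lem:K} there is $K$ such that $\|\sum_{i\in A}e_i\|$ and $|A|^{1/r}$ differ by a factor at most $K$, for all finite $A$. If $A$ has one point in each of $G_1,\dots,G_n$, the norm is $n^{1/p}$; if $A=G_n$, it is $n^{1/q}$. Letting $n\to\infty$ gives $p=r=q$, a contradiction.

Let $(x_k)$ be a normalized block-sequence and $\mathcal P$ its partition from Lemma~\ref{lem:A1}. If all parts have at most $s$ elements, then $s^{-1}\|a_A\|_p\le\|a_A\|_\infty\le\|a_A\|_q\le s\|a_A\|_\infty\le s\|a_A\|_p$ for $A\in\mathcal P$, so $\|a\|_{\mathcal P}$ and $\|a\|_p$ differ by a factor at most $s$, and $(x_k)$ is equivalent to the $\ell_p$-basis. If $(x_k)$ and $(y_k)$ have partitions $\mathcal P$ and $\mathcal R$ with parts of unbounded sizes, take $\tau$ from Lemma~\ref{lem:A2}. Each of the numbers $\|\sum a_kx_k\|$, $\|a\|_{\mathcal P}$, $\|a\circ\tau^{-1}\|_{\mathcal R}$, $\|\sum a_ky_{\tau(k)}\|$ differs from the next by a factor at most $4$, so $(x_k)$ is equivalent to $(y_{\tau(k)})$. There are thus at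 most two classes.

Let $y_n$ be a basis vector with index in $G_n$. Every rearrangement of $(y_n)$ is $1$-equivalent to the $\ell_p$-basis, while $(e_n)$ is not equivalent to it. So the block-sequences $(e_n)$ and $(y_n)$ are not permutatively equivalent, and there are exactly two classes. A reduction of $E_0$ would inject the infinite set $2^{\mathbb N}/E_0$ into a two-element set.
\end{proof}

\section{Coding $E_0$ by finite families}\label{sec:coding}

From now on, except in the proof of Theorem~\ref{thm:B} at the end of this section, $(e_n)$ is a normalized basis and the norm of $X$ is a lattice norm for it.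

Let $\Omega$ be the set of norm-one blocks and $\Omega_N=\{h\in\Omega:\operatorname{supp}h\subset(N,\infty)\}$. A \emph{family} is a set of pairwise disjointly supported elements of $\Omega$. Finite families $E,E'$ are \emph{$K$-equivalent} if there is a bijection $\theta:E\to E'$ with
\[
K^{-1}\Big\|\sum_{f\in E}a_ff\Big\|\le\Big\|\sum_{f\in E}a_f\theta(f)\Big\|\le K\Big\|\sum_{f\in E}a_ff\Big\|\qquad\text{for all }a .
\]
The empty family is $1$-equivalent to itself. For a sequence $F_1,F_2,\dots$ of finite families we write
\[
M_j=\sum_{i<j}|F_i|,\qquad F_{<j}=\bigcup_{i<j}F_i,\qquad F_{>j}=\bigcup_{i>j}F_i ,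
\]
and we use constantly that
\begin{equation}\label{eq:M}
M_i\ge|F_j|\qquad\text{whenever }i>j .
\end{equation}

Suppose that one sequence contains all of $F_j$, another contains none of it, and both take their terms from $\bigcup_iF_i$. A permutative equivalence sends each element of $F_j$ to an earlier or to a later family. We cannot control the earlier families, but they have only $M_j$ elements. So it suffices that $F_j$, even after losing $M_j$ elements, resembles nothing in the later families.

\begin{definition}\label{def:coding}
A \emph{coding sequence} is a sequence $(F_j)_{j\ge1}$ of pairwise disjoint finite families whose union is a family, such that for every $K\ge1$ the following holds for all sufficiently large $j$: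
\begin{equation}\label{eq:star}
\text{no $E\subset F_j$ with $|F_j\setminus E|\le M_j$ is $K$-equivalent to a subfamily of $F_{>j}$.}\tag{$\star$}
\end{equation}
\end{definition}

\begin{lemma}\label{lem:coding}
If there is a coding sequence, then there is a map $f$ from $2^{\mathbb N}$ to the normalized sequences of disjointly supported blocks that satisfies \textup{(i)} and \textup{(ii)} of Theorem~\ref{thm:B} and in which each term of $f(\alpha)$ depends on one digit of $\alpha$ only. In particular $f$ is continuous.
\end{lemma}

\begin{proof}
If $|F_j|\le M_j$, then $E=\emptyset$ violates \eqref{eq:star} for $K=1$. So $|F_j|>M_j$ for large $j$, and $M_j\ge|F_{j-1}|$. Discarding finitely many families lowers the numbers $M_j$, which weakens \eqref{eq:star}, so what remains is still a coding sequence. Hence we may assume $1\le|F_1|\le|F_2|\le\cdots$. Fix $D_j\subset F_{2j}$ with $|D_j|=|F_{2j-1}|$, and fix enumerations of the sets $F_{2j-1}$ and $D_j$. Let $f(\alpha)$ be the concatenation, over $j=1,2,\dots$, of $F_{2j-1}$ if $\alpha(j)=0$ and of $D_j$ if $\alpha(j)=1$. The $j$-th segment occupies the same positions for all $\alpha$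 and depends on $\alpha(j)$ only. This gives continuity and (i).

For (ii), let $\alpha(j)\ne\beta(j)$ for infinitely many $j$; exchanging $\alpha$ and $\beta$ if necessary, $\alpha(j)=0$ and $\beta(j)=1$ for infinitely many $j$. Suppose $f(\alpha)$ is equivalent to a rearrangement of $f(\beta)$. Both are basic, so Lemma~\ref{lem:K} gives $K$ and a bijection $\theta$ from the terms of $f(\alpha)$ onto the terms of $f(\beta)$ that is a $K$-equivalence on every finite subfamily. Take $j$ with $\alpha(j)=0$, $\beta(j)=1$ such that \eqref{eq:star} holds for $K$ and the index $i=2j-1$. All of $F_i$ occurs in $f(\alpha)$ and no element of $F_i$ occurs in $f(\beta)$. At most $M_i$ elements of $F_i$ are mapped into $F_{<i}$, and the set $E$ of the remaining ones is mapped into $F_{>i}$. This contradicts \eqref{eq:star}.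
\end{proof}

To obtain \eqref{eq:star} we want $F_j$ to have a feature that is visible on $|F_j|$ vectors and survives the loss of $M_j$ of them, while no set of $|F_j|$ vectors from later families shows it. The later families must have the same kind of feature themselves, so each family has to hide its feature on subsets of moderate size. The next two examples show two ways of hiding.

\begin{example}[small weights]\label{ex:weights}
Let $X=c_0\oplus\ell_1$ with the maximum norm and the basis $y_1,w_1,y_2,w_2,\dots$, where $(y_n)$ and $(w_n)$ are the canonical bases of $c_0$ and $\ell_1$. For a finite set $A$ and weights $t_n\in(0,1]$,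
\[
\Big\|\sum_{n\in A}(y_n+t_nw_n)\Big\|=\max\Big(1,\sum_{n\in A}t_n\Big).
\]
With a common weight $t$, the $\ell_1$-part is invisible on $1/t$ vectors and visible on many more. Define recursively $t_j=1/(1+M_j)$, consecutive intervals $J_j$ with $|J_j|=M_j+j(1+M_j)$, and $F_j=\{y_n+t_jw_n:n\in J_j\}$. If $E\subset F_j$ and $|F_j\setminus E|\le M_j$, then $|E|\ge j/t_j$, and the sum of the elements of $E$ has norm at least $j$. By \eqref{eq:M} all weights in $F_{>j}$ are below $1/|F_j|$, so the sum of $|E|$ elements of $F_{>j}$ has norm $1$. Thus \eqref{eq:star} holds for $j>K$. These blocks are successive, so with increasing enumerations each $f(\alpha)$ is a block-sequence, and both versions of the conjecture hold for this basis.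
\end{example}

\begin{example}[grids]\label{ex:grid}
Let $X=X_{1,\infty}$, so $\|x\|=\sum_n\max_{i\in G_n}|x_i|$. The feature is now the failure of a lower $\ell_1$-estimate: $m$ basis vectors from one $G_n$ have a sum of norm $1$, not $m$. In a block-sequence this cannot be hidden. By Lemma~\ref{lem:A1}, a block-sequence that is not equivalent to the $\ell_1$-basis contains, arbitrarily far out and for every $r$, a set of $r$ terms inside one $G_n$. Averages with interlaced supports do hide it.

Fix $m\ge2$ and $N\ge1$. To each \emph{cell} $l=(l_1,\dots,l_m)\in\Lambda=\{1,\dots,N\}^m$ assign its own interval $G_\nu$ with $\nu\ge m$, and $m$ basis vectors $u^l_1,\dots,u^l_m$ with indices in it. For $k\le m$, $n\le N$ let $T_{k,n}=\{l\in\Lambda:l_k=n\}$ and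
\[
f_{k,n}=N^{1-m}\sum_{l\in T_{k,n}}u^l_k ;
\]
see Figure~\ref{fig:grid}. The vector $u^l_k$ occurs only in $f_{k,l_k}$, so the $mN$ vectors $f_{k,n}$ are disjointly supported, and
\[
\Big\|\sum_{k,n}a_{k,n}f_{k,n}\Big\|=N^{1-m}\sum_{l\in\Lambda}\max_{k\le m}|a_{k,l_k}| .
\]
Each $f_{k,n}$ has norm $1$, and the sum of all $mN$ of them has norm only $N$. On the other hand, two different sets $T_{k,n}$ share at most $N^{m-2}$ cells. If $a$ is supported on at most $N/2$ pairs $(k,n)$, then for each such pair at least half of the $N^{m-1}$ cells of $T_{k,n}$ lie in no $T_{k',n'}$ of another such pair, and on these cells the maximum equals $|a_{k,n}|$. So the norm is at least $\frac12\|a\|_1$.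

Let $F_j$ be such a grid with $m=j+1$ and $N=N_j=2(1+M_j)$, different $j$ using different intervals $G_\nu$. If $E\subset F_j$ and $|F_j\setminus E|\le M_j$, then $|E|\ge jN_j$, and the sum of the elements of $E$ has norm at most $N_j$. A set of $|E|$ elements of $F_{>j}$ has at most $M_i\le N_i/2$ elements in each $F_i$ by \eqref{eq:M}, so its sum has norm at least $|E|/2\ge jN_j/2$. Thus \eqref{eq:star} holds for $j>2K$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) grid (4,4);
\foreach \x in {0,1,2,3}{
  \foreach \y in {0,1,2,3}{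
    \draw (\x+0.3,\y+0.5) circle (0.09);
    \draw (\x+0.61,\y+0.41) rectangle (\x+0.79,\y+0.59);
  }
}
\foreach \x in {0,1,2,3}{ \fill (\x+0.3,2.5) circle (0.09); }
\foreach \y in {0,1,2,3}{ \fill (2.61,\y+0.41) rectangle (2.79,\y+0.59); }
\node[left] at (0,2.5) {$l_1=2$};
\node[above] at (2.5,4) {$l_2=3$};
\end{tikzpicture}
\caption{The grid for $m=2$, $N=4$. Each cell $l=(l_1,l_2)$ holds two vectors, $u^l_1$ (circle) and $u^l_2$ (square). The block $f_{1,2}$ averages the filled circles and the block $f_{2,3}$ averages the filled squares. The two blocks are disjointly supported and share only one of the four cells that each of them uses.}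
\label{fig:grid}
\end{figure}

The rest of the paper proves that these two devices suffice in general.

\begin{proposition}\label{prop:main}
Let the norm of $X$ be a lattice norm for the normalized basis $(e_n)$. If there is no coding sequence, then $(e_n)$ is equivalent to the $\ell_p$-basis for some $p\in[1,\infty]$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:main}]
Suppose $(e_n)$ is not equivalent to any $\ell_p$-basis. Equivalence of sequences concerns convergence only, so it does not change when $\|\cdot\|$ is replaced by the lattice norm $\|\cdot\|'$ of \eqref{eq:renorm}. Proposition~\ref{prop:main} and Lemma~\ref{lem:coding} give a map $f'$ for $\|\cdot\|'$. Let $f(\alpha)_n=f'(\alpha)_n/\|f'(\alpha)_n\|$. Each term still depends on one digit, so $f$ is continuous, and (i) is preserved. The scaling factors lie in $[1,C_u]$, so by (L2) for $\|\cdot\|'$ every rearrangement of $f(\alpha)$ is equivalent to the same rearrangement of $f'(\alpha)$. Hence (ii) is preserved.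

Conversely, let $(e_n)$ be $K$-equivalent to the $\ell_p$-basis $(u_n)$, let $T$ be the isomorphism with $Te_n=u_n$, and let $(x_k)$ be a normalized sequence of disjointly supported blocks. The vectors $Tx_k$ are disjointly supported with norms in $[K^{-1},K]$, and $\|\sum a_kTx_k\|=\|(a_k\|Tx_k\|)_k\|_p$. So $(x_k)$ is $K^2$-equivalent to the $\ell_p$-basis, and all such sequences are equivalent.
\end{proof}

\section{Systems of families and Krivine's theorem}\label{sec:systems}

In \eqref{eq:star} the bijection $\theta$ is arbitrary, so we must know the norm on \emph{every} small subfamily of $F_{>j}$. In the examples the norm was explicit. In general we extract an array of blocks in which the norm of a combination of elements taken from different rows, far enough out, depends up to a factor $2$ on the coefficients alone.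

Let $(H_i)_{i\ge1}$ be finite nonempty families that are \emph{successive}: $h<h'$ whenever $h\in H_i$, $h'\in H_{i+1}$. A \emph{transversal} is a family that consists of at most one element from each $H_i$; its \emph{indices} are the $i$ that are used. A finite transversal is \emph{late} if all its indices are at least its number of elements. Let $c_{00}$ be the space of finitely supported scalar sequences, and identify $\mathbb K^q$ with the sequences supported on $\{1,\dots,q\}$.

\begin{definition}\label{def:system}
A \emph{system} is a pair $((H_i),\varphi)$, where $(H_i)_{i\ge1}$ are successive finite nonempty families and $\varphi$ is a lattice norm on $c_{00}$ with $\varphi(a)\ge\|a\|_\infty$, such that for every late transversal $h_1<\dots<h_q$ and every $a\in\mathbb K^q$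
\begin{equation}\label{eq:system}
\tfrac12\varphi(a)\le\Big\|\sum_{t\le q}a_th_t\Big\|\le2\varphi(a).
\end{equation}
\end{definition}

The families $H_i$ are the \emph{rows} of the system. Replacing each row by a nonempty subfamily gives a system with the same $\varphi$. Nothing is assumed about invariance of $\varphi$ under permutations, so in \eqref{eq:system} the order of the coefficients matters.

We need rows that are large, in two different senses. A \emph{size function} assigns to each finite family $F$ a number $\kappa(F)\ge0$, with $\kappa(\emptyset)=0$ and $\kappa(F\cup F')\le\kappa(F)+\kappa(F')$ whenever $F,F'$ are disjoint and $F\cup F'$ is a family. The norm $\varphi$ will be an iterated limit along an ultrafilter on $\Omega$, and subadditivity is what allows an ultrafilter all of whose members contain large families. Recall that a bounded real function $g$ on $\Omega$ has a limit $\lim_{h\to\mathcal U}g(h)$ along an ultrafilter $\mathcal U$, the unique $\lambda$ with $\{h:|g(h)-\lambda|<\varepsilon\}\in\mathcal U$ for all $\varepsilon>0$. The limit is linear in $g$, and it respects inequalities that hold on a member of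 $\mathcal U$. Every proper filter is contained in an ultrafilter.

\begin{lemma}\label{lem:system}
Let $\kappa$ be a size function such that for all $N,R$ there is a finite family $H\subset\Omega_N$ with $\kappa(H)\ge R$. Then there is a system $((H_i),\varphi)$ with $\kappa(H_i)\ge i$ for all $i$.
\end{lemma}

\begin{proof}
\emph{The ultrafilter.} Call $A\subset\Omega$ \emph{small} if there are $N,R$ with $\kappa(F)\le R$ for all finite families $F\subset A\cap\Omega_N$. Subsets of small sets are small. If $A,A'$ are small with constants $N,R$ and $N',R'$, and $F\subset(A\cup A')\cap\Omega_{\max(N,N')}$, then $\kappa(F)\le\kappa(F\cap A)+\kappa(F\setminus A)\le R+R'$, so $A\cup A'$ is small. Each $\Omega\setminus\Omega_N$ is small, and $\Omega$ is not, by hypothesis. So the complements of small sets form a proper filter; let $\mathcal U$ be an ultrafilter containing it. Then $\Omega_N\in\mathcal U$ for all $N$, and no member of $\mathcal U$ is small: every $A\in\mathcal U$ contains, inside every $\Omega_N$, finite families with arbitrarily large $\kappa$.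

\emph{The norm.} For $a\in\mathbb K^q$, $0\le r\le q$ and $h_1,\dots,h_r\in\Omega$ define, by downward recursion on $r$,
\[
\Phi_q(h_1,\dots,h_q;a)=\Big\|\sum_{t\le q}a_th_t\Big\|,\qquad
\Phi_q(h_1,\dots,h_r;a)=\lim_{h\to\mathcal U}\Phi_q(h_1,\dots,h_r,h;a)\quad(r<q).
\]
All these numbers are at most $\|a\|_1$. Let $\varphi_q(a)$ be the value at the empty tuple. As a function of $a$, each $\Phi_q(h_1,\dots,h_r;\cdot)$ is a seminorm, being a limit of seminorms. If $h_1<\dots<h_r$, it is monotone in $(|a_t|)$ and at least $\|a\|_\infty$: for $r=q$ this is (L2), and it passes from $r+1$ to $r$ because $\{h:h_r<h\}$ is some $\Omega_N$, a member of $\mathcal U$. So $\varphi_q$ is a lattice norm with $\varphi_q\ge\|\cdot\|_\infty$. Also $\Phi_{q+1}(h_1,\dots,h_q;(a,0))=\Phi_q(h_1,\dots,h_q;a)$, as the limit of a constant function, so $\varphi_{q+1}(a,0)=\varphi_q(a)$. The $\varphi_q$ therefore define one norm $\varphi$ on $c_{00}$.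

\emph{The rows.} By compactness choose a finite set $S_q\subset\{a\in\mathbb K^q:\varphi(a)=1\}$ such that every $a\in\mathbb K^q$ with $\varphi(a)=1$ has some $a'\in S_q$ with $\|a-a'\|_1\le\frac14$. Call $(h_1,\dots,h_r)$, $0\le r\le q$, \emph{$q$-good} if $|\Phi_q(h_1,\dots,h_r;a)-1|<\frac14$ for all $a\in S_q$. The empty tuple is $q$-good. If $r<q$ and $(h_1,\dots,h_r)$ is $q$-good, then the set of $h$ such that $(h_1,\dots,h_r,h)$ is $q$-good belongs to $\mathcal U$, by the definition of the limit and the finiteness of $S_q$.

We choose $H_1,H_2,\dots$ so that, for all $q$ and $r\le q$, every tuple $(h_1,\dots,h_r)$ with $h_t\in H_{i_t}$ and $q\le i_1<\dots<i_r$ is $q$-good. Suppose $H_1,\dots,H_{i-1}$ are chosen and this holds for tuples with $i_r<i$. Let $A$ be the set of $h$ such that $(h_1,\dots,h_r,h)$ is $q$-good for every $q\le i$ and every such tuple with $r<q$, including the empty one. This is a finite intersection of members of $\mathcal U$, so $A\in\mathcal U$. Choose a finite family $H_i\subset A\cap\Omega_N$ with $\kappa(H_i)\ge i$, where $N$ exceeds the supports of the earlier rows; it is nonempty since $\kappa(\emptyset)=0$.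 A new tuple ends in $H_i$, has $q\le i_1\le i$, and extends a $q$-good tuple of length less than $q$ by an element of $A$, so it is $q$-good.

A late transversal $h_1<\dots<h_q$ is now $q$-good. If $\varphi(a)=1$ and $a'\in S_q$ is as above, then $\big|\|\sum a_th_t\|-1\big|\le\|a-a'\|_1+\big|\|\sum a'_th_t\|-1\big|\le\frac12$. This gives \eqref{eq:system} by homogeneity.
\end{proof}

The candidate for the exponent $p$ comes from the following theorem.

\begin{theorem}[Krivine's theorem \cite{Krivine,Lemberg}]\label{thm:krivine}
For every normalized basic sequence $(e_i)$ in a real Banach space there is $p\in[1,\infty]$ such that for all $n$ and $\varepsilon>0$ there are $n$ successive normalized blocks of $(e_i)$ that are $(1+\varepsilon)$-equivalent to the basis of $\ell_p^n$.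
\end{theorem}

If $\mathbb K=\mathbb C$, apply the theorem to the closed real span of $(e_i)$. For disjoint blocks $y_k$ and complex $a_k$, the coordinates of $\sum a_ky_k$ and of $\sum|a_k|y_k$ have the same moduli, so these vectors have the same lattice norm, and the equivalence persists for complex scalars.

\emph{From now on $p$ is this exponent, and we assume that there is no coding sequence.} An \emph{$\ell_p$-family} is a family $W$ with $\frac12\|a\|_p\le\|\sum_{w\in W}a_ww\|\le2\|a\|_p$ for all finitely supported $a$. Subfamilies of $\ell_p$-families are $\ell_p$-families. Given $n$ and $N$, take $n+N$ blocks as in Theorem~\ref{thm:krivine} with $\varepsilon=1$ and drop the first $N$; the remaining ones are supported beyond $N$. Thus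
\begin{equation}\label{eq:krivine}
\text{for all $n,N$ there is an $\ell_p$-family of size $n$ in $\Omega_N$.}
\end{equation}

\section{Weighted sums and the upper $\ell_p$-estimate}\label{sec:weights}

This section uses the device of Example~\ref{ex:weights} three times. For $x\ne0$ write $[x]=x/\|x\|$. In a block $[y+tw]$ with $y,w\in\Omega$ disjointly supported and $0<t\le1$, we call $y$ the \emph{main part}, $w$ the \emph{secondary part} and $t$ the \emph{weight}.

\begin{lemma}\label{lem:weights}
Let $y_1,\dots,y_r,w_1,\dots,w_r\in\Omega$ be pairwise disjointly supported, $0<t_n\le1$, and $f_n=[y_n+t_nw_n]$. For all scalars $b_n$,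
\begin{equation}\label{eq:w1}
\tfrac12\max\Big(\Big\|\sum b_ny_n\Big\|,\Big\|\sum b_nt_nw_n\Big\|\Big)\le\Big\|\sum b_nf_n\Big\|\le\Big\|\sum b_ny_n\Big\|+\Big\|\sum b_nt_nw_n\Big\| .
\end{equation}
If $t_n\le1/r$ for all $n$, then
\begin{equation}\label{eq:w2}
\Big\|\sum b_nf_n\Big\|\le\Big\|\sum b_ny_n\Big\|+\|b\|_\infty .
\end{equation}
\end{lemma}

\begin{proof}
By (L1), $\|y_n+t_nw_n\|\in[1,2]$. So by (L2) the norm of $\sum b_nf_n$ lies between $\frac12\|x\|$ and $\|x\|$, where $x=\sum b_ny_n+\sum b_nt_nw_n$, and (L1) gives \eqref{eq:w1}. If $t_n\le1/r$, then $\|\sum b_nt_nw_n\|\le\sum|b_n|t_n\le\|b\|_\infty$.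
\end{proof}

In each construction below, all elements of $F_i$ have the same weight $t_i\le1/(1+M_i)$, and their main parts come from rows of index at least $M_i$ of a system. By \eqref{eq:M} this has two consequences for any $r\le|F_j|$ elements of $F_{>j}$:
\begin{enumerate}
\item[(W1)] their weights are at most $1/r$, so \eqref{eq:w2} applies;
\item[(W2)] if their main parts come from different rows, these form a late transversal.
\end{enumerate}

\subsection{A lower estimate across the rows}

If $\varphi$ is much smaller than $\|\cdot\|_p$ on some vectors, we take main parts from the system and secondary parts from \eqref{eq:krivine}. Small subsets of later families look like $\varphi$, while in $F_j$ the $\ell_p$-part, though damped by $t_j$, still dominates.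

\begin{proposition}\label{prop:lowerphi}
For every system $((H_i),\varphi)$ there is $c>0$ with $\varphi(a)\ge c\|a\|_p$ for all $a\in c_{00}$.
\end{proposition}

\begin{proof}
Suppose not, and fix $y_i\in H_i$. Given $F_1,\dots,F_{j-1}$, put $t_j=1/(1+M_j)$, choose $q_j$ and a nonzero $a^j\in\mathbb K^{q_j}$ with $\varphi(a^j)\le(t_j/j)\|a^j\|_p$, and put $N_j=M_j+q_j$. By \eqref{eq:krivine} choose an $\ell_p$-family $w_1,\dots,w_{N_j}$ supported beyond $F_{<j}$. Then choose $M_j\le m_1<\dots<m_{N_j}$ with $y_{m_1}$ supported beyond all $w_n$. Let $F_j=\{f_n=[y_{m_n}+t_jw_n]:n\le N_j\}$. All elements of $\bigcup_jF_j$ are disjointly supported and have main parts in different rows.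

Let $E\subset F_j$ with $|F_j\setminus E|\le M_j$ be $K$-equivalent, via $\theta$, to a subfamily of $F_{>j}$. Then $|E|\ge q_j$; consider $q_j$ elements $f_n$ of $E$. Let $y'_n$ be the main part of $\theta(f_n)$, and choose the scalars $b_n$ so that, listed in the order of the supports of the $y'_n$, they form $a^j$. By (W1), (W2), \eqref{eq:system} and $\|b\|_\infty\le\varphi(a^j)$,
\[
\Big\|\sum b_n\theta(f_n)\Big\|\le2\varphi(a^j)+\|b\|_\infty\le3\varphi(a^j)\le\frac{3t_j}{j}\|a^j\|_p .
\]
By \eqref{eq:w1}, $\|\sum b_nf_n\|\ge\frac{t_j}2\|\sum b_nw_n\|\ge\frac{t_j}4\|a^j\|_p$. Hence $\frac14\le3K/j$. So \eqref{eq:star} holds for $j>12K$, and $(F_j)$ is a coding sequence, contrary to our assumption.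
\end{proof}

\subsection{An upper estimate across $\ell_p$-rows}

To prove an upper $\ell_p$-estimate for all families in the same way, we need main parts whose late transversals satisfy an upper $\ell_p$-estimate. Krivine's theorem gives only finite $\ell_p$-families, with no information on elements taken from different ones. We obtain this information first.

Let $\kappa(F)$ be the largest size of an $\ell_p$-subfamily of $F$. An $\ell_p$-subfamily of $F\cup F'$ is the union of its parts in $F$ and in $F'$, which are $\ell_p$-families, so $\kappa$ is a size function. By \eqref{eq:krivine}, Lemma~\ref{lem:system} applies. Replacing each row by an $\ell_p$-subfamily of maximal size, we get a system $((W_i),\psi)$ in which each $W_i$ is an $\ell_p$-family with $|W_i|\ge i$.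

Along each row the norm is that of $\ell_p$, and across rows it is $\psi$. Suppose $\psi$ is much larger than $\|\cdot\|_p$ on some vectors. We take all main parts of $F_j$ from one row and the secondary parts from different rows. Now a subfamily of $F_{>j}$ can behave in two ways: spread over many $F_i$ it looks like $\psi$, and concentrated in one $F_i$ it looks like $\ell_p$. The family $F_j$ must differ from both. It does so at two scales: on $q_j$ elements it is much smaller than $\psi$, and on $m_j$ elements the weighted $\psi$-part makes it much larger than $\ell_p$.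

\begin{proposition}\label{prop:upperpsi}
There is $C_0$ with $\psi(a)\le C_0\|a\|_p$ for all $a\in c_{00}$.
\end{proposition}

\begin{proof}
Let $\beta_q=\max\{\psi(a):a\in\mathbb K^q,\ \|a\|_p=1\}$. This is nondecreasing in $q$; suppose $\beta_q\to\infty$. Split $\mathbb N$ into infinite sets $I_1,I_2$. Given $F_1,\dots,F_{j-1}$, put $t_j=\frac1{16j(1+M_j)}$, choose $q_j$ and $m_j$ with
\[
\beta_{q_j}>16j,\qquad\beta_{m_j}>12j/t_j ,
\]
and put $N_j=M_j+q_jm_j$. Choose $\nu_j\in I_1$ with $\nu_j\ge N_j$, larger than all earlier $\nu_i$, and distinct elements $w_1,\dots,w_{N_j}\in W_{\nu_j}$. Choose $v_1,\dots,v_{N_j}$ from $N_j$ different rows $W_i$ not used before, with $i\in I_2$ and $i\ge N_j$. Let $F_j=\{[w_n+t_jv_n]:n\le N_j\}$. The union of the $F_j$ is a family, and the secondary parts of any subfamily of $F_j$ form a late transversal.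

Let $j\ge K$, and let $E\subset F_j$ with $|F_j\setminus E|\le M_j$ be $K$-equivalent, via $\theta$, to a subfamily of $F_{>j}$. Then $|E|\ge q_jm_j$. Put $E_i=\theta^{-1}(F_i)$ for $i>j$. For elements $f_1,\dots,f_r$ of $E$ we write $w_n,v_n$ for the main and secondary parts of $f_n$ and $w'_n$ for the main part of $\theta(f_n)$. For $b\in\mathbb K^r$ let $b^\sigma$ and $b^\tau$ be the rearrangements of $b$ in the order of the supports of the $w'_n$ and of the $v_n$.

\emph{Case 1: at least $q=q_j$ of the sets $E_i$ are nonempty.} Pick $f_1,\dots,f_q$ from different $E_i$. The $w'_n$ come from different rows, so (W2), \eqref{eq:w1} and \eqref{eq:system} give $\|\sum b_n\theta(f_n)\|\ge\frac12\|\sum b_nw'_n\|\ge\frac14\psi(b^\sigma)$. The $w_n$ lie in one $\ell_p$-family, so $\|\sum b_nf_n\|\le2\|b\|_p+2t_j\psi(b^\tau)$. Choose $b$ with $\|b\|_p=1$ and $\psi(b^\sigma)=\beta_q$. Then $\psi(b^\tau)\le\beta_q$, because $\|b^\tau\|_p=1$. Since $2Kt_j\le\frac18$,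
\[
\tfrac14\beta_q\le K(2+2t_j\beta_q)\le2K+\tfrac18\beta_q ,
\]
so $\beta_q\le16K\le16j$, contrary to the choice of $q_j$.

\emph{Case 2: fewer than $q_j$ of the sets $E_i$ are nonempty.} Since $|E|\ge q_jm_j$, some $E_i$ has at least $m=m_j$ elements; take $f_1,\dots,f_m$ in it. The $w'_n$ are distinct elements of the $\ell_p$-family $W_{\nu_i}$, so (W1) gives $\|\sum b_n\theta(f_n)\|\le2\|b\|_p+\|b\|_\infty\le3\|b\|_p$. By \eqref{eq:w1} and \eqref{eq:system}, $\|\sum b_nf_n\|\ge\frac{t_j}2\|\sum b_nv_n\|\ge\frac{t_j}4\psi(b^\tau)$. Choosing $b$ with $\|b\|_p=1$ and $\psi(b^\tau)=\beta_m$ gives $\beta_m\le12K/t_j\le12j/t_j$, contrary to the choice of $m_j$.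

So \eqref{eq:star} holds for $j\ge K$, and $(F_j)$ is a coding sequence, a contradiction.
\end{proof}

\subsection{The upper estimate for all families}

Now Example~\ref{ex:weights} can be repeated almost literally: a family that violates the upper estimate serves as the secondary part.

\begin{proposition}\label{prop:upper}
There is $D\ge1$ such that $\|\sum a_nv_n\|\le D\|a\|_p$ for every finite family $(v_n)$ and all $a$.
\end{proposition}

\begin{proof}
If the estimate holds with a constant $D'$ for families in $\Omega_N$, it holds with $D'+N$ for all families: at most $N$ members of a family meet $\{1,\dots,N\}$, and each contributes at most $\|a\|_p$. So if the proposition fails, it fails inside every $\Omega_N$.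

Fix $y_i\in W_i$. Given $F_1,\dots,F_{j-1}$, put $t_j=1/(1+M_j)$ and choose a finite family $v_1,\dots,v_L$ supported beyond $F_{<j}$ and $a\in\mathbb K^L$ with $\|a\|_p=1$ and $\|\sum a_nv_n\|\ge M_j+j/t_j$. Choose $M_j\le m_1<\dots<m_L$ with $y_{m_1}$ supported beyond all $v_n$, and let $F_j=\{f_n=[y_{m_n}+t_jv_n]:n\le L\}$. All elements of $\bigcup_jF_j$ are disjointly supported and have main parts in different rows.

Let $E\subset F_j$ with $|F_j\setminus E|\le M_j$ be $K$-equivalent, via $\theta$, to a subfamily of $F_{>j}$. Since $|a_n|\le1$, removing at most $M_j$ terms lowers $\|\sum a_nv_n\|$ by at most $M_j$, so \eqref{eq:w1} gives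
\[
\Big\|\sum_{f_n\in E}a_nf_n\Big\|\ge\frac{t_j}2\Big(\Big\|\sum_{n\le L}a_nv_n\Big\|-M_j\Big)\ge\frac j2 .
\]
By (W2), \eqref{eq:system} and Proposition~\ref{prop:upperpsi}, the main parts of $\theta(E)$ satisfy an upper $\ell_p$-estimate with constant $2C_0$, in whatever order the coefficients are placed. With (W1) this gives $\|\sum_{f_n\in E}a_n\theta(f_n)\|\le2C_0+1$. Hence $j\le2K(2C_0+1)$. So \eqref{eq:star} holds for large $j$, a contradiction.
\end{proof}

If $p=\infty$, then $\|a\|_\infty\le\|\sum a_ne_n\|\le D\|a\|_\infty$, and Proposition~\ref{prop:main} is proved.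

\section{Grids and the lower $\ell_p$-estimate}\label{sec:lower}

Let $p<\infty$. For a finite family $F\ne\emptyset$ let
\[
\rho(F)=\max\Big\{\|a\|_p\Big/\Big\|\sum_{f\in F}a_ff\Big\|:a\ne0\Big\},
\]
the best constant in a lower $\ell_p$-estimate, and let $\rho(\emptyset)=0$. The function $\rho$ is monotone under inclusion. It is a size function: for disjoint $F,F'$, (L1) gives
\[
\|a\|_p\le\|a_F\|_p+\|a_{F'}\|_p\le\rho(F)\Big\|\sum_{F}a_ff\Big\|+\rho(F')\Big\|\sum_{F'}a_ff\Big\|\le\big(\rho(F)+\rho(F')\big)\Big\|\sum_{F\cup F'}a_ff\Big\| .
\]
Singletons have $\rho=1$, so $\rho(F)\le|F|$. If $E$ and $E'$ are $K$-equivalent via $\theta$, then $\|a\|_p\le\rho(E')\|\sum a_f\theta(f)\|\le K\rho(E')\|\sum a_ff\|$, so $\rho(E)\le K\rho(E')$. These properties turn \eqref{eq:star} into a numerical condition.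

\begin{lemma}\label{lem:rho}
There is no sequence $(F_j)$ of pairwise disjoint finite families whose union is a family such that, for some constant $C'$ and all $j$,
\begin{enumerate}
\item[(a)] $\rho(F_j)\ge M_j+j$, and
\item[(b)] $\rho(Q)\le C'$ for every $Q\subset F_{>j}$ with $|Q|\le|F_j|$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $E\subset F_j$ with $|F_j\setminus E|\le M_j$ is $K$-equivalent to $E'\subset F_{>j}$, then
\[
j\le\rho(F_j)-M_j\le\rho(F_j)-\rho(F_j\setminus E)\le\rho(E)\le K\rho(E')\le KC' .
\]
So \eqref{eq:star} would hold for $j>KC'$, and $(F_j)$ would be a coding sequence.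
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:main}]
Suppose $(e_n)$ is not equivalent to the $\ell_p$-basis. The upper estimate holds by Proposition~\ref{prop:upper}, so $\rho$ is unbounded on finite subsets of $\{e_n\}$. Since $\rho(F)\le N+\rho(F\cap\Omega_N)$ for such $F$, it is unbounded on finite families in every $\Omega_N$. Lemma~\ref{lem:system} with $\kappa=\rho$ gives a system $((H_i),\varphi)$ with $\rho(H_i)\ge i$. By Proposition~\ref{prop:lowerphi} and \eqref{eq:system}, there is $c>0$ such that
\begin{equation}\label{eq:late}
\rho(Q)\le2/c\qquad\text{for every late transversal }Q .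
\end{equation}
Steps 1 and 2 show that the system resembles the intervals $G_n$ of Example~\ref{ex:grid}: all transversals are good, and bad sets of bounded size occur arbitrarily far out. In each step the opposite situation hides the defect by itself. Step 3 is the grid construction.

\medskip
\emph{Step 1: there is $C\ge1$ with $\rho(Q)\le C$ for every finite transversal $Q$.} Suppose not. A transversal has fewer than $i_0$ elements with index below $i_0$, so by subadditivity $\rho$ is unbounded on transversals with indices at least $i_0$, for every $i_0$. Choose recursively finite transversals $F_j$ with $\rho(F_j)\ge M_j+j$ whose indices are at least $M_j$ and larger than all indices used in $F_{<j}$. If $Q\subset F_{>j}$ and $|Q|\le|F_j|$, then $Q$ is a transversal with indices at least $|F_j|$ by \eqref{eq:M}. It is late, so $\rho(Q)\le2/c$ by \eqref{eq:late}. This contradicts Lemma~\ref{lem:rho}.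

\medskip
\emph{Step 2: for every $R$ there is $L(R)$ such that for every $i_0$ there is $Q\subset\bigcup_{i\ge i_0}H_i$ with $|Q|\le L(R)$ and $\rho(Q)>R$.} Suppose not. Then there is $C'$ such that for each $L$ there is $i_L$ with $\rho(Q)\le C'$ for all $Q\subset\bigcup_{i\ge i_L}H_i$ with $|Q|\le L$. Let $F_j=H_{\nu_j}$, where $\nu_1<\nu_2<\cdots$, $\nu_j\ge M_j+j$, and $\nu_j\ge i_L$ for all $L\le M_j$. Then $\rho(F_j)\ge\nu_j\ge M_j+j$. For $i>j$ we have $|F_j|\le M_i$, so $\nu_i\ge i_{|F_j|}$, and condition (b) holds with $C'$. This contradicts Lemma~\ref{lem:rho}.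

\medskip
\emph{Step 3: grids.} We construct $F_1,F_2,\dots$ satisfying (a) and (b) of Lemma~\ref{lem:rho} with $C'=2CD$. Given $F_1,\dots,F_{j-1}$, let
\[
N=N_j=2(1+M_j),\qquad R=R_j=2CD(M_j+j)\ge2 .
\]

\emph{The cells.} By Step 2 choose $Q^1,Q^2,\dots\subset\bigcup_iH_i$ with $|Q^l|\le L(R)$ and $\rho(Q^l)>R$, such that the rows meeting $Q^{l+1}$ come after those meeting $Q^l$, and all come after the rows used for $F_{<j}$. Passing to a subsequence, $|Q^l|=m$ for all $l$, and $m\ge2$ because singletons have $\rho=1$. Write $Q^l=\{u^l_1,\dots,u^l_m\}$. Since $\rho(Q^l)>R$, there is $a^l$ with $\|a^l\|_p=1$ and $\|\sum_ka^l_ku^l_k\|<1/R$, and by (L2) we may take $a^l\in[0,1]^m$. The grid needs the same bad coefficients in every cell. By compactness a subsequence of $(a^l)$ converges to some $b\in[0,1]^m$ with $\|b\|_p=1$, and after discarding finitely many terms $\|a^l-b\|_1\le1/R$ for all $l$. Then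
\[
z_l=\sum_{k\le m}b_ku^l_k\ne0\qquad\text{and}\qquad\|z_l\|\le2/R\quad\text{for all }l .
\]
Keep $N^m$ of the sets $Q^l$ and index them by the cells $l\in\Lambda=\{1,\dots,N\}^m$. Cells belonging to different stages $j$ are regarded as different. Different cells use disjoint sets of rows, so
\begin{equation}\label{eq:cells}
\text{vectors $u^l_k$ chosen from different cells, one per cell, form a transversal.}
\end{equation}

\emph{The family.} For $k\le m$ and $n\le N$ let $T_{k,n}=\{l\in\Lambda:l_k=n\}$, a set of $P=N^{m-1}$ cells, and put
\[
g_{k,n}=P^{-1/p}\sum_{l\in T_{k,n}}u^l_k,\qquad F_j=\{[g_{k,n}]:k\le m,\ n\le N\}.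
\]
The vector $u^l_k$ occurs only in $g_{k,l_k}$, so the $g_{k,n}$ are disjointly supported. The coefficients in $g_{k,n}$ have $\ell_p$-norm $1$, so \eqref{eq:cells}, Step 1 and Proposition~\ref{prop:upper} give $C^{-1}\le\|g_{k,n}\|\le D$. For $(k,n)\ne(k',n')$, the set $T_{k,n}\cap T_{k',n'}$ has $N^{m-2}=P/N$ cells if $k\ne k'$ and is empty if $k=k'$.

\emph{Condition (a).} For fixed $k$ the sets $T_{k,1},\dots,T_{k,N}$ partition $\Lambda$, and $NP=|\Lambda|$. So the whole family reassembles the small vectors $z_l$:
\[
\sum_{k,n}b_kN^{-1/p}g_{k,n}=|\Lambda|^{-1/p}\sum_{k}\sum_{l\in\Lambda}b_ku^l_k=|\Lambda|^{-1/p}\sum_{l\in\Lambda}z_l .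
\]
By Proposition~\ref{prop:upper} for the family $([z_l])_{l\in\Lambda}$, this vector has norm at most $D|\Lambda|^{-1/p}\big(\sum_l\|z_l\|^p\big)^{1/p}\le2D/R$. Its coefficients with respect to $F_j$ are $b_kN^{-1/p}\|g_{k,n}\|$, and their $\ell_p$-norm is at least $C^{-1}\big(\sum_{k,n}b_k^p/N\big)^{1/p}=C^{-1}$. Hence $\rho(F_j)\ge R/(2CD)=M_j+j$.

\emph{Condition (b).} Let $Q\subset F_{>j}$ with $|Q|\le|F_j|$. For $x=[g_{k,n}]\in Q\cap F_i$ let $T(x)$ be the set $T_{k,n}$ of cells of stage $i$, and for $l\in T(x)$ let $u(x,l)=u^l_k$. Let $T'(x)$ be the set of cells of $T(x)$ that lie in no $T(x')$ with $x'\in Q$, $x'\ne x$. Each $x'$ removes at most the fraction $1/N_i$ of $T(x)$, and none if it belongs to another stage. Since $|Q|\le|F_j|\le M_i\le N_i/2$, we get $|T'(x)|\ge\frac12|T(x)|$. The sets $T'(x)$, $x\in Q$, are pairwise disjoint, so by \eqref{eq:cells} all vectors $u(x,l)$ with $x\in Q$, $l\in T'(x)$ form one transversal. In $\sum_{x\in Q}a_xx$ the coefficient of $u(x,l)$ has modulus at least $D^{-1}|a_x|\,|T(x)|^{-1/p}$. Dropping the other cells by (L2) and using Step 1,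
\[
\Big\|\sum_{x\in Q}a_xx\Big\|\ge\frac1D\Big\|\sum_{x\in Q}\frac{|a_x|}{|T(x)|^{1/p}}\sum_{l\in T'(x)}u(x,l)\Big\|
\ge\frac1{CD}\Big(\sum_{x\in Q}|a_x|^p\frac{|T'(x)|}{|T(x)|}\Big)^{1/p}\ge\frac{\|a\|_p}{2CD}.
\]
So $\rho(Q)\le2CD$.

The sequence $(F_j)$ contradicts Lemma~\ref{lem:rho}. Therefore $(e_n)$ is equivalent to the $\ell_p$-basis. This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:B}.
\end{proof}

\begin{remark}
The freedom to interlace supports enters in two places. In the weighted sums of Propositions~\ref{prop:lowerphi} and~\ref{prop:upper} all secondary parts of $F_j$ precede all main parts, and in Proposition~\ref{prop:upperpsi} all main parts lie in one row while the secondary parts lie in other rows. In the grids of Step 3 each block is spread over many cells that it shares with other blocks. By Lemma~\ref{lem:coding} and Theorem~\ref{thm:A}, $X_{p,q}$ with $p\ne q$ has no coding sequence made of successive families of successive blocks, since the map $f$ would then take values in block-sequences.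
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ferenczi}
Valentin Ferenczi, \emph{On the number of non permutatively equivalent sequences in a Banach space}, arXiv:math/0511170 (2005).

\bibitem{Krivine}
J.-L. Krivine, Ann. of Math. 104 (1976).

\bibitem{Lemberg}
H. Lemberg, C. R. Acad. Sci. Paris 292 (1981).

\end{thebibliography}
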